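# Singular prime points on Cartwright–Sturmfels Hilbert schemes

Throughout, $\mathbf k$ is an algebraically closed field of any characteristic.

## 1. One projective space: the Hilbert scheme is a Grassmannian

Let $S=\mathbf k[x_0,\dots,x_n]$ with its usual grading, and let $\mathfrak h:\mathbb Z\to\mathbb N$ be a function. The Hilbert scheme $\mathcal H^{\mathfrak h}(S)$ of Haiman and Sturmfels is a scheme of finite type over $\mathbf k$ whose $A$-points, for a $\mathbf k$-algebra $A$, are the homogeneous ideals $I_A\subset S_A=S\otimes A$ such that $(S_A/I_A)_d$ is locally free of rank $\mathfrak h(d)$ for every $d$. Its $\mathbf k$-points are the homogeneous ideals with Hilbert function $\mathfrak h$.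

An ideal of $S$ is Borel-fixed if it is stable under all substitutions $x_j\mapsto\sum_{i\le j}b_{ij}x_i$ with $(b_{ij})$ invertible upper triangular. Diagonal matrices are included and $\mathbf k$ is infinite, so a Borel-fixed ideal is a monomial ideal.

Deformations are tested on local Artinian $\mathbf k$-algebras $A$ with residue field $\mathbf k$ and maximal ideal $\mathfrak m_A$; from now on $A$ always denotes such an algebra. A subscript $A$ means base change or a lift to $A$, and a bar means reduction modulo $\mathfrak m_A$. Some standard facts will be used constantly. Finite flat $A$-modules are free. Nakayama's lemma holds for $A$. A map of finite free modules with injective reduction is split injective. If $N$ is a direct summand of a finite free module $G$, then $N\cap\mathfrak m_AG=\mathfrak m_AN$. The completed local ring of a Hilbert scheme at $[I]$ pro-represents the functor sending $A$ to the set of $A$-points with reduction $I$, and $[I]$ is a smooth point exactly when this ring is a power series ring over $\mathbf k$.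

**Proposition 1.** If $\mathfrak h$ is the Hilbert function of a radical Borel-fixed ideal of $\mathbf k[x_0,\dots,x_n]$, then $\mathcal H^{\mathfrak h}(S)$ is smooth.

*Proof.* Let $I_0$ be the radical Borel-fixed ideal. If $I_0=S$, then $S$ is the only ideal in question, also over every $A$, and there is nothing to prove. Otherwise we claim that $I_0$ is generated by variables. Let $x_{i_1}\cdots x_{i_k}$, with $i_1<\dots<i_k$, be a minimal monomial generator; it is squarefree because $I_0$ is radical. If $k\ge2$, apply the substitution $x_{i_k}\mapsto x_{i_k}+x_{i_1}$. The result lies in $I_0$, hence so does each of its monomials, in particular $x_{i_1}^2x_{i_2}\cdots x_{i_{k-1}}$. Since $I_0$ is radical, $x_{i_1}\cdots x_{i_{k-1}}\in I_0$, against minimality.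

So $\mathfrak h$ is the Hilbert function of a polynomial ring in $n+1-c$ variables, where $c$ is the number of variables in $I_0$. Let $I_A$ be an $A$-point. Then $L=(I_A)_1$ is a direct summand of rank $c$ of $(S_A)_1$, and $S_A/LS_A$ is a polynomial ring over $A$ in $n+1-c$ variables. The surjection $(S_A/LS_A)_d\to(S_A/I_A)_d$ is a map of free modules of the same rank, hence an isomorphism, so $I_A=LS_A$. Conversely each summand $L$ of rank $c$ gives an $A$-point. The lifts of a given $\overline L\subset S_1$ with complement $C$ are the graphs of the $A$-linear maps $\overline L\otimes A\to C\otimes A$ with zero reduction. They are described by $c(n+1-c)$ free parameters in $\mathfrak m_A$. So every completed local ring is a power series ring. $\square$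

Every ideal here is prime, and every point is smooth: an ideal is its linear part, and the linear part moves freely. What changes when the polynomial ring has several blocks of variables?

## 2. Several factors, and what the Hilbert function sees

Let $\mathbf n=(n_1,\dots,n_r)$ and let $S=\mathbf k[x_{i,j}:1\le i\le r,\ 0\le j\le n_i]$ be the Cox ring of $\mathbb P^{\mathbf n}=\mathbb P^{n_1}\times\cdots\times\mathbb P^{n_r}$, graded by $\mathbb Z^r$ with $\deg x_{i,j}=\mathbf e_i$. For $\mathfrak h:\mathbb Z^r\to\mathbb N$, the multigraded Hilbert scheme $\mathcal H^{\mathfrak h}(S)$ of Haiman and Sturmfels represents, as before, the functor of homogeneous ideals $I_A\subset S_A$ with $(S_A/I_A)_{\mathbf d}$ locally free of rank $\mathfrak h(\mathbf d)$ for all $\mathbf d\in\mathbb Z^r$. It is of finite type over $\mathbf k$.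

**Definition.** An ideal of $S$ is *Borel-fixed* if it is fixed by the product $B_1\times\cdots\times B_r$ of the groups of upper triangular matrices in $\mathrm{GL}(n_1+1)\times\cdots\times\mathrm{GL}(n_r+1)$. A homogeneous ideal is *Cartwright–Sturmfels* if it has the Hilbert function of some radical Borel-fixed ideal. A *Cartwright–Sturmfels Hilbert scheme* is an $\mathcal H^{\mathfrak h}(S)$ where $\mathfrak h$ is the Hilbert function of a radical Borel-fixed ideal. Every ideal it parametrizes is Cartwright–Sturmfels and, in particular, radical.

For example, on $\mathbb P^1\times\mathbb P^1$ the ideal $(x_{1,0}x_{2,0})$ is radical and Borel-fixed. An $A$-point of its Hilbert scheme contains a form $f$ of degree $(1,1)$ generating a rank one summand. The ideal $(f)$ already has the right ranks, so the $A$-point is $(f)$, and the Hilbert scheme is $\mathbb P^3$. The ideal of the diagonal, $(x_{1,0}x_{2,1}-x_{1,1}x_{2,0})$, is a prime point on it. So nonlinear primes occur, but this scheme is still smooth.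

The question, raised in Ramkumar and Sammartano, *Cartwright–Sturmfels Hilbert Schemes*, arXiv:2410.10478 (2024), is this: is a point of a Cartwright–Sturmfels Hilbert scheme that corresponds to a prime ideal always a smooth point? The answer is no, in every characteristic. Theorem B below gives an explicit prime point where the scheme has dimension $105$ and tangent space of dimension $106$. Theorem C shows that every singularity type of finite type over $\mathbb Z$ occurs at prime points.

To recognize Cartwright–Sturmfels primes we use a criterion of Conca, De Negri and Gorla. An irreducible $X\subseteq\mathbb P^{\mathbf n}$ is *multiplicity-free* if its class in $A^*(\mathbb P^{\mathbf n})=\mathbb Z[t_1,\dots,t_r]/(t_1^{n_1+1},\dots,t_r^{n_r+1})$, written in monomials as $\sum c_{\mathbf a}t^{\mathbf a}$, has all $c_{\mathbf a}\in\{0,1\}$. The criterion says: if a multihomogeneous prime $P$ contains none of the irrelevant ideals $(x_{i,0},\dots,x_{i,n_i})$, so that $P$ is the vanishing ideal of an irreducible $X$, then $P$ is Cartwright–Sturmfels if and only if $X$ is multiplicity-free. The diagonal of $\mathbb P^1\times\mathbb P^1$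 has class $t_1+t_2$ and qualifies; a smooth conic in $\mathbb P^2$ has class $2t_1$ and does not.

## 3. Graphs of projections from points and lines

Let $U=\mathbf k^4$ be the space of linear forms on $\mathbb P^3$ and $R=\mathrm{Sym}\,U$. Let $p_i$ $(i\in\mathcal P)$ be finitely many distinct points and $\ell_j$ $(j\in\mathcal L)$ finitely many distinct lines in $\mathbb P^3$. Write $U_i$ and $U_j\subset U$ for the spaces of linear forms vanishing on them; their dimensions are $3$ and $2$. Projecting from $p_i$ gives a rational map to $\mathbb P^2$, projecting from $\ell_j$ a rational map to $\mathbb P^1$. We consider the closure of the graph of all of them together.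

Put $E_0=U$ and $\varphi_0=\mathrm{id}$. For $\alpha\in\mathcal P\cup\mathcal L$ put $E_\alpha=\mathbf k^3$ or $\mathbf k^2$, with a fixed isomorphism $\varphi_\alpha:E_\alpha\to U_\alpha\subset U$. Let $S=\mathrm{Sym}(\bigoplus_\alpha E_\alpha)$ with $\deg E_\alpha=\mathbf e_\alpha$, the Cox ring of $\mathbb P^{\mathbf n}=\mathbb P^3\times(\mathbb P^2)^{\mathcal P}\times(\mathbb P^1)^{\mathcal L}$, and let
$$P=\ker\bigl(\Phi:S\to R[t_\alpha],\quad e\mapsto\varphi_\alpha(e)\,t_\alpha\ \text{ for } e\in E_\alpha\bigr).\tag{1}$$
The target is a domain and $\Phi$ is graded, so $P$ is a multihomogeneous prime. Since $\varphi_\alpha$ is injective, $P\cap\mathrm{Sym}(E_\alpha)=0$ for each $\alpha$; in particular $P$ contains no irrelevant ideal. In degree $\mathbf d$,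
$$(S/P)_{\mathbf d}\;\cong\;U^{d_0}\prod_{\alpha\ne0}U_\alpha^{d_\alpha}\subset\mathrm{Sym}^{|\mathbf d|}U .\tag{2}$$
Let $\mathfrak h$ be the Hilbert function of $S/P$.

For a single point, $X\subset\mathbb P^3\times\mathbb P^2$ has codimension $2$. Its coefficients count a general line through $p$ meeting a general plane (for $t_1^2$), a general plane through $p$ meeting a general line (for $t_1t_2$), and one general point (for $t_2^2$). Each count is $1$, so $[X]=t_1^2+t_1t_2+t_2^2$. The general case works for the same reason: every condition imposed is linear on $\mathbb P^3$.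

**Lemma 2.** $P$ is Cartwright–Sturmfels. Hence $\mathcal H^{\mathfrak h}(S)$ is a Cartwright–Sturmfels Hilbert scheme, and $[P]$ is a prime point on it.

*Proof.* Let $W=\mathbb P^3\setminus(\bigcup p_i\cup\bigcup\ell_j)$. On $W$ the map $\mathbb P^3\dashrightarrow\prod_{\alpha\ne0}\mathbb P^{n_\alpha}$ given by the $\varphi_\alpha$ is a morphism. A form $F\in S_{\mathbf d}$ vanishes on its graph exactly when $\Phi(F)=0$, so $P$ is the ideal of the closure $X$ of the graph. Put $X^\circ=X\cap\mathrm{pr}_0^{-1}(W)\cong W$.

Let $\sum b_\alpha=3$ with $0\le b_\alpha\le n_\alpha$. In $[X]\prod t_\alpha^{b_\alpha}$ only the monomial complementary to $t^{\mathbf b}$ survives, so $c_{\mathbf n-\mathbf b}$ is the intersection number of $X$ with a general $H=\prod H_\alpha$, where $H_\alpha\subset\mathbb P^{n_\alpha}$ is linear of codimension $b_\alpha$. By the dimension part of Kleiman's transversality theorem, valid in all characteristics, $X\cap H$ is finite and misses $X\setminus X^\circ$, which has dimension at most $2$. On $X^\circ\cong W$ a hyperplane $e=0$ of $\mathbb P^{n_\alpha}$ pulls back to the scheme $\varphi_\alpha(e)=0$.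 So $X\cap H$ is $W$ intersected with a linear subspace of $\mathbb P^3$ cut out by three linear forms. It is finite and open in that linear space, so it is empty or one reduced point, and $X$ is smooth there. Hence all coefficients are $0$ or $1$, and the criterion applies. $\square$

## 4. Moving the centers freely, and the dimension that jumps

Imitating Section 1, one would parametrize the ideals near $P$ by moving the centers. Lift each $\varphi_\alpha$ $(\alpha\neq0)$ to $\varphi_{\alpha,A}:E_{\alpha,A}\to U_A$, keep $\varphi_0=\mathrm{id}$, put $U_{\alpha,A}=\varphi_{\alpha,A}(E_{\alpha,A})$, and let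
$$J_{\varphi_A}=\ker(\Phi_A:S_A\to R_A[t_\alpha]),\qquad (S_A/J_{\varphi_A})_{\mathbf d}\cong U_A^{d_0}\prod_{\alpha\ne 0}U_{\alpha,A}^{d_\alpha}.\tag{3}$$
If this always gave a deformation of $P$, and if every deformation arose this way, then $[P]$ would be smooth, since lifts of matrices are free. The second half will turn out to be true. The first half fails, and small degrees already show where. Let $x,y,z,w$ be a basis of $U$.

*A point on a line.* Let $U_i=\langle x,y,z\rangle$ and move $U_j=\langle x,y\rangle$ to $\langle x+\delta w,y\rangle$. At $\delta=0$ the space $U_iU_j=\langle x^2,xy,y^2,xz,yz\rangle$ has dimension $5$. For $\delta\ne0$ it is spanned by $x^2+\delta xw,\ xy+\delta yw,\ xz+\delta zw,\ xy,\ y^2,\ yz$, of dimension $6$. The Hilbert function in degree $\mathbf e_i+\mathbf e_j$ jumps. It is also seen to first order. Over $\mathbf k[\delta]/(\delta^2)$ the module $N=U_{i,A}U_{j,A}$ contains $\delta yw$. If $N$ were a summand of $\mathrm{Sym}^2U_A$, then $\delta yw\in N\cap\mathfrak m_A\mathrm{Sym}^2U_A=\mathfrak m_AN=\delta\overline N$, whereas $yw\notin\overline N$. So a point on a line has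 to stay on it.

*Two meeting lines.* Move $\langle x,y\rangle$, $\langle x,z\rangle$ to $\langle x,y\rangle$, $\langle x+\delta w,z\rangle$. The products $x^2+\delta xw,\ xz,\ xy+\delta yw,\ yz$ are independent for every $\delta$. The dimension stays $4$, and this degree does not see whether the lines meet.

*Three concurrent lines.* For $\langle y,z\rangle,\langle x,z\rangle,\langle x,y\rangle$ the product is spanned by $x^2y,xy^2,xyz,y^2z,x^2z,xz^2,yz^2$, of dimension $7$. Replace the last space by $\langle x+\delta w,y\rangle$ with $\delta\neq0$. Now $\langle y,z\rangle\langle x,z\rangle=\langle xy,yz,xz,z^2\rangle$. Multiplying by $y$ gives four independent cubics without $w$; multiplying by $x+\delta w$ gives four more whose $w$-parts are $\delta w$ times $xy,yz,xz,z^2$. The dimension is $8$: a jump again.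

So the Hilbert function freezes point–line incidences and also triple points of lines. If we mark every triple point as one of the $p_i$, then the second kind of freezing becomes a case of the first. The ideals near $P$ should then correspond to configurations with all incidences kept, and the space of such configurations is no longer free. The attempt to prove smoothness turns into a way to look for singularities.

## 5. The incidence scheme controls the Hilbert scheme

Assume from now on
$$(*)\qquad\text{every point of }\mathbb P^3\text{ lying on three or more of the lines }\ell_j\text{ is one of the }p_i .$$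
Let $\mathrm{Inc}=\{(i,j):p_i\in\ell_j\}$; note $p_i\in\ell_j$ if and only if $U_j\subset U_i$.

**Definition.** The *incidence scheme* $T\subset(\mathbb P^3)^{\mathcal P}\times G^{\mathcal L}$, where $G$ is the Grassmannian of lines in $\mathbb P^3$, is the closed subscheme of tuples satisfying all incidences in $\mathrm{Inc}$. Its $A$-points are tuples of direct summands $U_{i,A},U_{j,A}\subset U_A$ of ranks $3$ and $2$ with $U_{j,A}\subset U_{i,A}$ for $(i,j)\in\mathrm{Inc}$; this condition is closed because it says that $U_{j,A}\to U_A/U_{i,A}$ is zero. Let $\tau\in T$ be the given configuration.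

For one point on one line, $T$ is the flag variety of pairs point $\in$ line, smooth of dimension $5$.

**Theorem A.** Under $(*)$, with $N_{\mathcal P}=|\mathcal P|$ and $N_{\mathcal L}=|\mathcal L|$,
$$\widehat{\mathcal O}_{\mathcal H^{\mathfrak h}(S),[P]}[[\,N_{\mathcal P}+N_{\mathcal L}\text{ variables}]]\;\cong\;\widehat{\mathcal O}_{T,\tau}[[\,9N_{\mathcal P}+4N_{\mathcal L}\text{ variables}]].$$
In particular $[P]$ is a smooth point of $\mathcal H^{\mathfrak h}(S)$ if and only if $\tau$ is a smooth point of $T$.

We compare two functors. Let $D(A)$ be the set of homogeneous ideals $I_A\subset S_A$ with each $(S_A/I_A)_{\mathbf d}$ free and with reduction $P$; it is pro-represented by $\widehat{\mathcal O}_{\mathcal H^{\mathfrak h}(S),[P]}$. Let $F(A)$ be the set of tuples of lifts $\varphi_{\alpha,A}:E_{\alpha,A}\to U_A$ of $\varphi_\alpha$ $(\alpha\ne0)$ with $U_{j,A}\subset U_{i,A}$ for $(i,j)\in\mathrm{Inc}$. The reduction of $\varphi_{\alpha,A}$ is injective, so $U_{\alpha,A}$ is automatically a direct summand.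

The functor $F$ is pro-represented by $\widehat{\mathcal O}_{T,\tau}[[9N_{\mathcal P}+4N_{\mathcal L}\text{ variables}]]$. Indeed, fix a complement $C_\alpha$ of $U_\alpha$ in $U$. A lift $U_{\alpha,A}$ is the graph of a unique map $\theta:U_\alpha\otimes A\to C_\alpha\otimes A$ with zero reduction, and $e\mapsto\varphi_\alpha(e)+\theta(\varphi_\alpha(e))$ is a framing of $U_{\alpha,A}$ natural in $A$. All other framings lifting $\varphi_\alpha$ come from it by a unique matrix in $1+\mathfrak m_A\mathrm{Mat}$, of size $3$ or $2$, which gives $9$ or $4$ free parameters.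

It remains to prove that $\varphi_A\mapsto J_{\varphi_A}$ is a smooth morphism $F\to D$ whose fibers are torsors under $(1+\mathfrak m_A)^{\mathcal P\cup\mathcal L}$, acting by scaling the $\varphi_{\alpha,A}$. Section 6 shows that the map is defined, Section 7 that it is onto with these fibers.

## 6. Products of linear ideals stay flat

The goal of this section is that $J_{\varphi_A}\in D(A)$ for $\varphi_A\in F(A)$. By (3) we need the products $U_A^{d_0}\prod U_{\alpha,A}^{d_\alpha}$ to be direct summands of $\mathrm{Sym}^{|\mathbf d|}U_A$. A global statement of this kind reduces to a local one because products of linear ideals have the smallest possible regularity.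

Recall that a graded module $Q$ over a polynomial ring with irrelevant ideal $\mathfrak m$ has regularity at most $D$ if $H^i_{\mathfrak m}(Q)_m=0$ for all $i$ and all $m>D-i$. The theorem we use is Conca–Herzog, *Castelnuovo–Mumford regularity of products of ideals*, Collect. Math. 54 (2003), Theorem 3.1: a product of $D$ nonzero ideals generated by linear forms in a polynomial ring over a field has regularity $D$. For example, let $Q=(x,y)(x,z)=(x^2,xy,xz,yz)$ in $\mathbf k[x,y,z]$. Its saturation is $(x,y)\cap(x,z)=(x,yz)$; the two ideals differ in degree $1$ but agree in all degrees $\ge 2=D$.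

**Lemma 3.** Let $U'$ be a free $A$-module of rank $n+1$ with $n\ge1$, let $U'_\alpha\subset U'$ be nonzero direct summands (finitely many), let $d_0,d_\alpha\ge0$, and $D=d_0+\sum d_\alpha$. Let $\mathcal I_\alpha$ be the ideal sheaf generated by $U'_\alpha$ on $\mathbb P^n_A=\mathrm{Proj}\,\mathrm{Sym}\,U'$. If $\mathcal O/\mathcal Q_A$ is $A$-flat for $\mathcal Q_A=\prod\mathcal I_\alpha^{d_\alpha}$, then $N:=U'^{\,d_0}\prod U_\alpha'^{\,d_\alpha}$ is a direct summand of $\mathrm{Sym}^DU'$.

*Proof.* If $D=0$ then $N=A$. Let $D\ge1$.

**Step 1: reduce modulo $\mathfrak m_A$.** Since $\mathcal O$ and $\mathcal O/\mathcal Q_A$ are $A$-flat, so is $\mathcal Q_A$, and $\mathcal Q_A\otimes\mathbf k\to\mathcal O_{\mathbb P^n_{\mathbf k}}$ is injective. Its image is $\overline{\mathcal Q}=\prod\overline{\mathcal I}_\alpha^{d_\alpha}$.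

**Step 2: compute cohomology over $\mathbf k$.** Let $Q\subset\mathrm{Sym}\,\overline{U'}$ be $\mathfrak m^{d_0}$ times the product of the $d_\alpha$-th powers of the ideals generated by $\overline{U'_\alpha}$. It is a product of $D$ nonzero linear ideals, generated in degree $D$, with sheaf $\overline{\mathcal Q}$ and $Q_D=\overline N$, the product formed over $\mathbf k$. By Conca–Herzog, $H^1_{\mathfrak m}(Q)_D=H^2_{\mathfrak m}(Q)_D=0$. The standard comparison of local and sheaf cohomology gives $H^0(\overline{\mathcal Q}(D))=Q_D=\overline N$ and $H^1(\overline{\mathcal Q}(D))=0$.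

**Step 3: lift to $A$.** A finite $A$-module $M$ has a filtration with quotients $\mathbf k$, and $M\mapsto\mathcal Q_A(D)\otimes M$ is exact. So $H^1(\mathcal Q_A(D)\otimes M)=0$ for all finite $M$, by induction on length, and $M\mapsto H^0(\mathcal Q_A(D)\otimes M)$ is exact. Comparing on a presentation of $M$, this functor is $M\mapsto\Gamma\otimes M$ with $\Gamma=H^0(\mathcal Q_A(D))$. So $\Gamma$ is flat; being finite, it is free, and $\Gamma\otimes\mathbf k=H^0(\overline{\mathcal Q}(D))=\overline N$. The map $\Gamma\to\mathrm{Sym}^DU'$ has injective reduction $\overline N\subset\mathrm{Sym}^D\overline{U'}$, hence is split injective.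

**Step 4: identify $\Gamma$ with $N$.** Elements of $N$ are sections of $\mathcal Q_A(D)$, so $N\subset\Gamma$, and $N$ surjects onto $\overline N=\Gamma\otimes\mathbf k$. By Nakayama $N=\Gamma$. $\square$

**Lemma 4.** For $\varphi_A\in F(A)$ and all $d_\alpha\ge0$, the sheaf $\mathcal O_{\mathbb P^3_A}/\prod_{\alpha\ne0}\mathcal I_{\alpha,A}^{d_\alpha}$ is $A$-flat, where $\mathcal I_{\alpha,A}$ is generated by $U_{\alpha,A}$.

*Proof.* Flatness can be checked at closed points $s\in\mathbb P^3$. If the reduced center of $\alpha$ does not contain $s$, then $\mathcal I_{\alpha,A}$ contains a unit at $s$ and can be dropped. If no factor remains, there is nothing to prove. Otherwise, by $(*)$, one of three cases holds.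

**Case (a): $s=p_i$.** The other remaining factors belong to lines with $(i,j)\in\mathrm{Inc}$, and here we use that $U_{j,A}\subset U_{i,A}$. Choose a basis $x,y,z$ of $U_{i,A}$, extended by $w$ to a basis of $U_A$. In the chart $w=1$ the product of the remaining ideals is the homogeneous ideal $\mathfrak q\subset A[x,y,z]$ generated by $U_{i,A}^{d_i}\prod_jU_{j,A}^{d_j}$ in degree $e=d_i+\sum_jd_j$. We show that every graded piece of $A[x,y,z]/\mathfrak q$ is free. In degree $m<e$ it is $\mathrm{Sym}^mU_{i,A}$. In degree $m\ge e$ it is
$$\mathrm{Sym}^mU_{i,A}\Big/\,U_{i,A}^{\,d_i+m-e}\prod_jU_{j,A}^{d_j}.$$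
By Lemma 3 with $n=2$ and $U'=U_{i,A}$ this is free, provided $\mathcal O/\prod_j\mathcal I_j^{d_j}$ is $A$-flat on $\mathbb P^2_A=\mathrm{Proj}\,\mathrm{Sym}\,U_{i,A}$. There the $U_{j,A}$, of rank $2$, define sections over $A$, with distinct reductions because the lines are distinct. So near a given closed point at most one factor is nontrivial, and in suitable coordinates it gives a localization of $A[x,y]/(x,y)^d$, which is free over $A$ before localizing.

**Case (b): $s$ is no $p_i$ and lies on exactly one line.** The quotient is locally a localization of $A[x,y,z]/(x,y)^b$, free over $A$ before localizing.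

**Case (c): $s$ is no $p_i$ and lies on exactly two lines $\ell_1,\ell_2$.** Then $\overline U_1\cap\overline U_2$ is one-dimensional. Choose lifts $x\in U_{1,A}$ and $x'\in U_{2,A}$ of a generator, and complete: $U_{1,A}=\langle x,y\rangle$, $U_{2,A}=\langle x',z\rangle$, $U_A=\langle x,y,z,w\rangle$. Since $x'-x\in\mathfrak m_AU_A$, we have $x'=(1+a)x+by+cz+\delta w$ with $a,b,c,\delta\in\mathfrak m_A$. Replace $x$ by $(1+a)x+by$ and $x'$ by $x'-cz$. Now
$$U_{1,A}=\langle x,y\rangle,\qquad U_{2,A}=\langle x+\delta w,z\rangle .$$
At $w=1$ the quotient is a localization of the base change along $\mathbf k[\delta']\to A$, $\delta'\mapsto\delta$, of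
$$C=\mathbf k[\delta',x,y,z]/\mathfrak a^{d_1}\mathfrak b^{d_2},\qquad\mathfrak a=(x,y),\ \mathfrak b=(x+\delta',z).$$
The elements $x,y,x+\delta',z$ are variables of the polynomial ring $\mathbf k[\delta',x,y,z]$, so $\mathfrak a$ and $\mathfrak b$ are generated by disjoint sets of variables. Comparing monomials, $\mathfrak a^{d_1}\mathfrak b^{d_2}=\mathfrak a^{d_1}\cap\mathfrak b^{d_2}$. Powers of ideals generated by variables are primary, so the associated primes of $C$ are among $\mathfrak a,\mathfrak b$. Both quotients $\mathbf k[\delta',x,y,z]/\mathfrak a=\mathbf k[\delta',z]$ and $\mathbf k[\delta',x,y,z]/\mathfrak b=\mathbf k[\delta',y]$ contain $\mathbf k[\delta']$, so no nonzero polynomial in $\delta'$ lies in an associated prime. Thus $C$ is torsion-free over the principal ideal domain $\mathbf k[\delta']$, hence flat, and flatness survives base change. $\square$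

**Conclusion.** By Lemmas 3 and 4 (with $n=3$, $U'=U_A$), the module in (3) is a direct summand of $\mathrm{Sym}^{|\mathbf d|}U_A$. So $(S_A/J_{\varphi_A})_{\mathbf d}$ is free, and its reduction is the corresponding product over $\mathbf k$, which is $(S/P)_{\mathbf d}$ by (2); hence $J_{\varphi_A}$ reduces to $P$. For $A'\to A$, the module $N_{A'}\otimes A$ embeds in $\mathrm{Sym}^{|\mathbf d|}U_A$ with image $N_A$, so the construction commutes with base change. Thus $F\to D$ is a natural transformation.

## 7. Recovering the configuration from the ideal

Let $I_A\in D(A)$. Each $(I_A)_{\mathbf d}$ is a direct summand of $(S_A)_{\mathbf d}$ with reduction $P_{\mathbf d}$, and $I_A\cap\mathfrak m_AS_A=\mathfrak m_AI_A$. We recover first the maps $\varphi_{\alpha,A}$ from degrees $\mathbf e_0+\mathbf e_\alpha$, then the whole ideal, then the incidences from degrees $\mathbf e_i+\mathbf e_j$.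

We need one piece of linear algebra. Let $v_1,\dots,v_k$ be part of a basis $v_1,\dots,v_4$ of $U_A$, and let $u_1,\dots,u_k\in U_A$ with $\sum u_lv_l=0$ in $\mathrm{Sym}^2U_A$. Write $u_l=\sum_ma_{lm}v_m$. Comparing coefficients gives $a_{lm}=0$ for $m>k$, $a_{ll}=0$, and $a_{lm}=-a_{ml}$ for $l,m\le k$. In particular, for $k=2$,
$$u_1v_1+u_2v_2=0\ \Longrightarrow\ (u_1,u_2)=c\,(-v_2,v_1)\text{ for some }c\in A.\tag{4}$$
For a lift $\varphi:E_{\alpha,A}\to U_A=E_{0,A}$ of $\varphi_\alpha$ put
$$\Gamma_\varphi=\mathrm{span}_A\{\varphi(e)f-\varphi(f)e:\ e,f\in E_{\alpha,A}\}\subset U_A\otimes E_{\alpha,A}.$$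
By the linear algebra, $\Gamma_\varphi$ is the kernel of $U_A\otimes E_{\alpha,A}\to\mathrm{Sym}^2U_A$, $u\otimes e\mapsto u\varphi(e)$. So for a tuple containing $\varphi$, it is $(J_{\varphi_A})_{\mathbf e_0+\mathbf e_\alpha}$. It is free of rank $1$ for a line and $3$ for a point. For $A=\mathbf k$ it is $P_{\mathbf e_0+\mathbf e_\alpha}$.

**Lemma 5.** For each $\alpha\ne0$ there is a lift $\varphi_{\alpha,A}$ of $\varphi_\alpha$ with $(I_A)_{\mathbf e_0+\mathbf e_\alpha}=\Gamma_{\varphi_{\alpha,A}}$. It is unique up to multiplication by $1+\mathfrak m_A$.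

*Proof.*

**Step 1: uniqueness.** Suppose $\Gamma_\varphi=\Gamma_{\varphi'}$. The map $u\otimes f\mapsto u\varphi(f)$ kills $\Gamma_\varphi$, hence $\Gamma_{\varphi'}$, so $\varphi'(e)\varphi(f)=\varphi'(f)\varphi(e)$. For basis elements $e\ne f$, (4) gives $\varphi'(e)=c\varphi(e)$ and $\varphi'(f)=c\varphi(f)$ with one $c\in A$. This $c$ is determined by $\varphi'(e)=c\varphi(e)$, so it is the same for all pairs, and $c\equiv1$ since both maps lift $\varphi_\alpha$. Conversely, scaling by a unit does not change $\Gamma_\varphi$.

**Step 2: existence for a line.** The module $(I_A)_{\mathbf e_0+\mathbf e_\alpha}$ has rank one. By Nakayama it is generated by any element lifting $\varphi_\alpha(y_1)y_2-\varphi_\alpha(y_2)y_1$, where $y_1,y_2$ is a basis of $E_\alpha$. Such an element is $v_1y_2-v_2y_1$ with $v_l\in U_A$ lifting $\varphi_\alpha(y_l)$. Put $\varphi_{\alpha,A}(y_l)=v_l$.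

**Step 3: for a point, one degree further over $\mathbf k$.** The three generators now have to be made Koszul simultaneously, and their syzygy does this. Let $y_1,y_2,y_3$ be a basis of $E=E_\alpha$, put $\bar v_l=\varphi_\alpha(y_l)$ and
$$\bar q_1=\bar v_2y_3-\bar v_3y_2,\quad\bar q_2=\bar v_3y_1-\bar v_1y_3,\quad\bar q_3=\bar v_1y_2-\bar v_2y_1,\qquad\text{so }\ \textstyle\sum y_l\bar q_l=0 .$$
We claim $P_{\mathbf e_0+2\mathbf e_\alpha}=E\cdot P_{\mathbf e_0+\mathbf e_\alpha}$. The left side is the kernel of the map $U\otimes\mathrm{Sym}^2E\to\mathrm{Sym}^3U$ with image $U\cdot U_\alpha^2$. If $U_\alpha=\langle x,y,z\rangle$, this image consists of the cubics of degree at most $1$ in $w$ and has dimension $10+6=16$. So the left side has dimension $24-16=8$. The right side is the image of the $9$-dimensional space of triples $(e_l)\in E^3$ under $(e_l)\mapsto\sum e_l\bar q_l$. As $\bar q$ is the cross product $\bar v\times y$, we have $\sum e_l\bar q_l=\bar v\cdot(y\times e)$. If this is zero, then, since the $\bar v_l$ are independent, $y\times e=0$, that is, $y_ke_l=y_le_k$ in $\mathrm{Sym}^2E$ for all $k,l$,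 and $(e_l)$ is a scalar multiple of $(y_l)$. So the right side has dimension $9-1=8$. As it is contained in the left side, the claim holds.

**Step 4: lift the syzygy.** By Step 3 and Nakayama, $(I_A)_{\mathbf e_0+2\mathbf e_\alpha}=E_A\cdot(I_A)_{\mathbf e_0+\mathbf e_\alpha}$. Lift $\bar q_l$ to $q_l\in(I_A)_{\mathbf e_0+\mathbf e_\alpha}$; the $q_l$ form a basis. The element $\sum y_lq_l$ lies in $I_A\cap\mathfrak m_AS_A=\mathfrak m_AI_A$, hence in $\mathfrak m_AE_A\cdot(I_A)_{\mathbf e_0+\mathbf e_\alpha}$. So $\sum y_lq_l=\sum\mu_lq_l$ with $\mu_l\in\mathfrak m_AE_A$, and $y'_l=y_l-\mu_l$ satisfies $\sum y'_lq_l=0$. Write $y_l'=\sum_kM_{lk}y_k$ with $M\equiv\mathrm{Id}$ and put $q'_k=\sum_lM_{lk}q_l$. The $q'_k$ are again a basis of $(I_A)_{\mathbf e_0+\mathbf e_\alpha}$ lifting $\bar q_k$, and $\sum_ky_kq'_k=\sum_ly'_lq_l=0$.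

**Step 5: read off $\varphi_{\alpha,A}$.** Write $q'_k=\sum_lc_{kl}y_l$ with $c_{kl}\in U_A$. Then $\sum_{k,l} c_{kl}y_ky_l=0$ in $U_A\otimes\mathrm{Sym}^2E_A$ says $c_{kk}=0$ and $c_{kl}=-c_{lk}$. Put $v_1=-c_{23}$, $v_2=c_{13}$, $v_3=-c_{12}$. Then $q_1'=v_2y_3-v_3y_2$, $q'_2=v_3y_1-v_1y_3$, $q'_3=v_1y_2-v_2y_1$. Comparing with $\bar q_k$, each $v_l$ lifts $\bar v_l$. So $\varphi_{\alpha,A}(y_l)=v_l$ is a lift of $\varphi_\alpha$, and the $q'_k$ generate $\Gamma_{\varphi_{\alpha,A}}$. $\square$

Fix such lifts for all $\alpha\ne0$.

**Lemma 6.** $I_A=J_{\varphi_A}$.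

*Proof.* The plan is to clear all variables other than those of $E_0$, using only the relations in degrees $\mathbf e_0+\mathbf e_\alpha$. Fix basis elements $u_\alpha\in E_\alpha$ $(\alpha\ne0)$ and let $w_\alpha=\varphi_{\alpha,A}(u_\alpha)\in E_{0,A}$. By Lemma 5, $w_\alpha f\equiv u_\alpha\varphi_{\alpha,A}(f)$ modulo $I_A$ for $f\in E_{\alpha,A}$. Given $\mathbf d$, put $w=\prod_{\alpha\ne0}w_\alpha^{d_\alpha}$ and $u=\prod_{\alpha\ne0}u_\alpha^{d_\alpha}$. Replacing factors one at a time in products of elements of the $E_{\alpha,A}$, and extending linearly, we get for $F\in(S_A)_{\mathbf d}$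
$$wF\equiv uF^\sharp\pmod{I_A},\qquad F^\sharp\in\mathrm{Sym}^{|\mathbf d|}(E_{0,A}),\quad\Phi_A(F)=F^\sharp t^{\mathbf d}.$$
Neither $\bar u$ nor $\bar w$ is killed by $\Phi$, and $P$ is prime, so both are nonzerodivisors on $S/P$. Filter $S_A/I_A$ by powers of $\mathfrak m_A$; by flatness the quotients are $(S/P)\otimes\mathfrak m_A^k/\mathfrak m_A^{k+1}$. So $u$ and $w$ are nonzerodivisors on $S_A/I_A$. Also $(I_A)_{|\mathbf d|\mathbf e_0}=0$ by Nakayama, since $P_{|\mathbf d|\mathbf e_0}=0$.

If $F\in I_A$, then $uF^\sharp\in I_A$, so $F^\sharp\in(I_A)_{|\mathbf d|\mathbf e_0}=0$ and $F\in J_{\varphi_A}$. If $F\in J_{\varphi_A}$, then $F^\sharp=0$, so $wF\in I_A$ and $F\in I_A$. $\square$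

**Lemma 7.** $U_{j,A}\subset U_{i,A}$ for every $(i,j)\in\mathrm{Inc}$. Hence $\varphi_A\in F(A)$.

*Proof.* This is the jump from $5$ to $6$ in Section 4 in algebraic form: an incidence is a relation in degree $\mathbf e_i+\mathbf e_j$. Let $g_1,g_2$ be a basis of $E_j$ and $z_l=\varphi_{j,A}(g_l)$. Since $\overline U_j\subset\overline U_i$, there are $\bar f_1,\bar f_2\in E_i$ with $\varphi_i(\bar f_1)=\bar z_2$ and $\varphi_i(\bar f_2)=-\bar z_1$, and $\bar F=\bar f_1g_1+\bar f_2g_2$ is a nonzero element of $P_{\mathbf e_i+\mathbf e_j}$. Lift it to $F=f_1g_1+f_2g_2\in(I_A)_{\mathbf e_i+\mathbf e_j}=(J_{\varphi_A})_{\mathbf e_i+\mathbf e_j}$ with $f_l\in E_{i,A}$. Then $\varphi_{i,A}(f_1)z_1+\varphi_{i,A}(f_2)z_2=0$, so by (4) $(\varphi_{i,A}(f_1),\varphi_{i,A}(f_2))=c(-z_2,z_1)$ with $c\in A$. As $\bar F\ne0$ and $\varphi_i$ is injective, $\bar c\ne0$, so $c$ is a unit. Therefore $z_1,z_2\in U_{i,A}$. $\square$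

**End of the proof of Theorem A.** By Lemmas 5, 6 and 7, $F(A)\to D(A)$ is surjective for every $A$. If $J_{\varphi_A}=J_{\varphi'_A}$, then degrees $\mathbf e_0+\mathbf e_\alpha$ give $\Gamma_{\varphi_{\alpha,A}}=\Gamma_{\varphi'_{\alpha,A}}$, so the two tuples differ by scalars in $1+\mathfrak m_A$. Conversely, scaling multiplies $\Phi_A$ in each degree by a unit and leaves $J_{\varphi_A}$ unchanged. The scaling action is free, so the fibers are torsors under $(1+\mathfrak m_A)^{\mathcal P\cup\mathcal L}$.

Smoothness of $F\to D$ means that for a surjection $A'\to A$, $I_{A'}\in D(A')$ and $\varphi_A\in F(A)$ with $J_{\varphi_A}=I_{A'}\otimes A$, some $\varphi_{A'}\in F(A')$ maps to both. Take any $\varphi'_{A'}\in F(A')$ over $I_{A'}$. Its reduction to $A$ differs from $\varphi_A$ by scalars in $1+\mathfrak m_A$; lift these to $1+\mathfrak m_{A'}$ and correct.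

By Schlessinger's criterion a smooth morphism of pro-representable functors corresponds to a power series extension, and the number of variables is the dimension of the kernel on tangent spaces. That kernel is the fiber of $F(\mathbf k[\epsilon]/(\epsilon^2))\to D(\mathbf k[\epsilon]/(\epsilon^2))$ over the trivial deformation, of dimension $N_{\mathcal P}+N_{\mathcal L}$. So the ring pro-representing $F$ is $\widehat{\mathcal O}_{\mathcal H^{\mathfrak h}(S),[P]}[[N_{\mathcal P}+N_{\mathcal L}\text{ variables}]]$, and it is also $\widehat{\mathcal O}_{T,\tau}[[9N_{\mathcal P}+4N_{\mathcal L}\text{ variables}]]$. For the last sentence of the theorem, a complete local ring $B$ is regular if and only if $B[[s]]$ is, since dimension and embedding dimension both rise by one; and over $\mathbf k=\overline{\mathbf k}$ a $\mathbf k$-point is smooth if and only if its local ring is regular. $\blacksquare$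

As a check, for one point Theorem A gives a smooth point of dimension $3+9-1=11$, the number of parameters of an injective $4\times3$ matrix up to scale.

## 8. Two coplanar triangles whose sides meet on a line

We now need a configuration with singular incidence scheme. Take two triangles in space and require corresponding sides to meet. If the triangles are coplanar, this is no condition on the triangles. If they lie in different planes, the three meeting points must be on the common line of the planes. These are two different ways to satisfy the same incidences, with equally many parameters: $3+6+6$ for a plane and two triangles in it; $3+3+6+3$ for two planes, a triangle in the first, and a triangle in the second whose sides pass through three given points. A configuration that is coplanar and has collinear meeting points should lie on both branches.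

Over $A$ we use the following facts. Let $V=U^\vee$, so that points, lines and planes over $A$ are direct summands of $V_A$ of rank $1,2,3$ (annihilators of summands of $U_A$), and incidence is inclusion. Two points with distinct reductions lie on a unique line, the sum of the two summands. In a plane over $A$, two lines $L,L'$ with distinct reductions meet in a unique point: $L\to W/L'$ is surjective, where $W$ is the plane, because its reduction is, and the kernel is a summand of rank one.

**Configuration.** In a plane $\Pi_0\subset\mathbb P^3$ take a line $\ell$ and three distinct points $x_1,x_2,x_3\in\ell$. Choose successively lines $a_1,a_2,a_3,a_1',a_2',a_3'\subset\Pi_0$ with $x_i\in a_i,a_i'$, each new line different from $\ell$ and from the earlier lines, and avoiding every intersection point other than $x_i$ of two earlier lines. This excludes finitely many lines through $x_i$. No three of the six lines are concurrent. If the last chosen of three concurrent lines passes through $x_i$, then by the choice the common point is $x_i$. But a line through $x_k$ with $k\neq i$ that contains $x_i$ is $\ell$, so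 at most one earlier line passes through $x_i$, and two earlier lines do not meet there. Put
$$v_{ij}=v_{ji}=a_i\cap a_j,\qquad v'_{ij}=v'_{ji}=a'_i\cap a'_j\qquad(i\ne j).$$

Mark the nine points $x_i,v_{ij},v'_{ij}$ and the six lines $a_i,a_i'$; the line $\ell$ is not marked. Each marked point is the intersection of a different pair of the six lines, and no three are concurrent. So the points are distinct, each lies on exactly two marked lines, and each line carries exactly three marked points: $x_i,v_{ij},v_{ik}$ on $a_i$, and similarly on $a'_i$. Condition $(*)$ holds because no point lies on three lines. The ambient space is $\mathbb P^{\mathbf n}=\mathbb P^3\times(\mathbb P^2)^9\times(\mathbb P^1)^6$.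

**Theorem B.** For this configuration $\widehat{\mathcal O}_{T,\tau}\cong\mathbf k[[z_1,\dots,z_{16}]]/(z_1z_2)$. Hence $\mathcal H^{\mathfrak h}(S)$ is singular at the point $[P]$ of the prime ideal $P$: it has local dimension $105$ and tangent space of dimension $106$ there.

*Proof.*

**Step 1: reduce to points and straighten the first triangle.** We describe the deformations of $\tau$ in $T$ over $A$. In a deformation the lines are the joins $a_i=v_{ij}v_{ik}$ and $a'_i=v'_{ij}v'_{ik}$, so it suffices to deform $(v,v',x)$ with $x_i$ on both joins. Choose a plane missing the nine points and use affine coordinates $(u,h)\in\mathbb A^2\times\mathbb A^1$ on its complement, with $\Pi_0=\{h=0\}$. The three points $v_{ij}$ are not collinear, as $a_1,a_2,a_3$ are not concurrent. So the deformed $v_{ij}$ lie on a plane $h=g(u)$ with a unique affine-linear $g$: its three coefficients solve an invertible linear system, and they lie in $\mathfrak m_A$. The map $(u,h)\mapsto(u,h-g(u))$ comes from a linear automorphism of $V_A$, so it preserves lines and incidences. After applying it, and remembering $g$ as three free parameters,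 we have $v_{ij}=(e_{ij},0)$. Then $x_i$, lying on $v_{ij}v_{ik}$, has the form $(\xi_i,0)$, and $v'_{ij}=(u_{ij},h_{ij})$ with $h_{ij}\in\mathfrak m_A$.

**Step 2: write the equations.** A point of the chart lies on the join of two points $p,q$ of the chart with distinct reductions if and only if it is $(1-\lambda)p+\lambda q$ for a unique $\lambda\in A$. So the conditions are that $\xi_i$ lies on the line $e_{ij}e_{ik}$ and that there are $\lambda_i\in A$ with
$$\xi_1=(1-\lambda_1)u_{12}+\lambda_1u_{13},\quad\xi_2=(1-\lambda_2)u_{23}+\lambda_2u_{12},\quad\xi_3=(1-\lambda_3)u_{13}+\lambda_3u_{23},\tag{5}$$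
$$(1-\lambda_1)h_{12}+\lambda_1h_{13}=0,\quad(1-\lambda_2)h_{23}+\lambda_2h_{12}=0,\quad(1-\lambda_3)h_{13}+\lambda_3h_{23}=0.\tag{6}$$

**Step 3: eliminate.** Modulo $\mathfrak m_A$ the plane lines $e_{ij}e_{ik}$ and $u_{ij}u_{ik}$ are the distinct lines $a_i,a'_i$, meeting in the chart. So the twelve coordinates of the $e_{ij},u_{ij}$ are free and, by an invertible $2\times2$ linear system for each $i$, determine $\xi_i$ and $\lambda_i$ as elements of $B=\mathbf k[[e-e^0,u-u^0]]$, a power series ring in $12$ variables. Since $x_i\ne v'_{ij},v'_{ik}$ at the base point, $\lambda_i$ and $1-\lambda_i$ are units. Put $t=h_{12}$. The first and third equations of (6) give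
$$h_{13}=-\frac{1-\lambda_1}{\lambda_1}\,t,\qquad h_{23}=\frac{(1-\lambda_1)(1-\lambda_3)}{\lambda_1\lambda_3}\,t,$$
and the second becomes $\dfrac{\Delta}{\lambda_1\lambda_3}\,t=0$ with
$$\Delta=\lambda_1\lambda_2\lambda_3+(1-\lambda_1)(1-\lambda_2)(1-\lambda_3).$$
Hence $\widehat{\mathcal O}_{T,\tau}\cong B[[g_0,g_1,g_2,t]]/(\Delta t)$, where $g_0,g_1,g_2$ are the coefficients of $g$.

**Step 4: $\Delta\in\mathfrak m_B$.** The barycentric coordinates of $\xi_1,\xi_2,\xi_3$ with respect to $u_{12},u_{13},u_{23}$ are the rows of
$$\begin{pmatrix}1-\lambda_1&\lambda_1&0\\ \lambda_2&0&1-\lambda_2\\ 0&1-\lambda_3&\lambda_3\end{pmatrix},$$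
whose determinant is $-(1-\lambda_1)(1-\lambda_2)(1-\lambda_3)-\lambda_1\lambda_2\lambda_3=-\Delta$. At the base point $\xi_1,\xi_2,\xi_3$ are collinear (they lie on $\ell$), so $\Delta$ vanishes there.

**Step 5: $\Delta\notin\mathfrak m_B^2$.** We find a first order deformation on which $\Delta\neq0$. Over $\mathbf k[\epsilon]/(\epsilon^2)$ keep all $u_{ij}$, $e_{12}$ and $e_{23}$ fixed. Let $\xi_1(\epsilon)=\xi_1+\epsilon(u_{13}-u_{12})$, and let $e_{13}(\epsilon)$ be the intersection of the join $e_{12}\,\xi_1(\epsilon)$ with the fixed line $a_3$. This makes sense because $e_{12}\ne\xi_1$ and the join reduces to $a_1\ne a_3$. The lines $e_{12}e_{23}=a_2$ and $e_{13}(\epsilon)e_{23}=a_3$ have not moved. So $\lambda_2,\lambda_3$ are unchanged, while $\lambda_1$ becomes $\lambda_1+\epsilon$. Thus $\Delta$ becomes $\epsilon\,\partial\Delta/\partial\lambda_1$, with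
$$\frac{\partial\Delta}{\partial\lambda_1}=\lambda_2\lambda_3-(1-\lambda_2)(1-\lambda_3)$$
at the base point. If this were $0$, then $0=\Delta=\lambda_1\lambda_2\lambda_3+(1-\lambda_1)\lambda_2\lambda_3=\lambda_2\lambda_3$, which is impossible since $\lambda_2,\lambda_3\ne0$.

**Step 6: conclude.** So $\Delta$ is part of a coordinate system of $B$, and with $z_1=\Delta$, $z_2=t$ we get $\widehat{\mathcal O}_{T,\tau}\cong\mathbf k[[z_1,\dots,z_{16}]]/(z_1z_2)$. Here $N_{\mathcal P}=9$ and $N_{\mathcal L}=6$, so $9N_{\mathcal P}+4N_{\mathcal L}=105$ and $N_{\mathcal P}+N_{\mathcal L}=15$. Theorem A gives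
$$\widehat{\mathcal O}_{\mathcal H^{\mathfrak h}(S),[P]}[[15\text{ variables}]]\cong\mathbf k[[z_1,\dots,z_{121}]]/(z_1z_2).$$
The right side has dimension $120$ and embedding dimension $121$. So $\widehat{\mathcal O}_{\mathcal H^{\mathfrak h}(S),[P]}$ has dimension $105$ and embedding dimension $106$ and is not regular. By Lemma 2, $\mathcal H^{\mathfrak h}(S)$ is a Cartwright–Sturmfels Hilbert scheme. $\blacksquare$

This answers the question: prime points need not be smooth. The two branches are the ones predicted: $t=0$ makes all $h_{ij}$ zero, so the triangles are coplanar; on $\Delta=0$ the points $x_1,x_2,x_3$ are collinear, and the triangles lie in different planes when $t\ne0$.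

## 9. Every singularity type, with smooth $X$

Incidence schemes can be made to satisfy arbitrary integer polynomial equations, and this gives a "Murphy's law" for prime points.

**Theorem C.** Let $Y$ be a scheme of finite type over $\mathbb Z$ and $y$ a $\mathbf k$-point of $Y_{\mathbf k}=Y\times\mathrm{Spec}\,\mathbf k$. There exist a Cartwright–Sturmfels Hilbert scheme $\mathcal H$ for some $\mathbb P^3\times(\mathbb P^2)^a\times(\mathbb P^1)^b$, a prime ideal $P$ with $[P]\in\mathcal H$ defining a smooth threefold $X$ (an iterated blow-up of $\mathbb P^3$ at points and then along disjoint smooth rational curves), and integers $M,M'$ with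
$$\widehat{\mathcal O}_{\mathcal H,[P]}[[s_1,\dots,s_M]]\cong\widehat{\mathcal O}_{Y_{\mathbf k},y}[[s_1,\dots,s_{M'}]].$$

In particular prime points may be non-reduced, non-Cohen–Macaulay, and so on; two examples follow the proof. The proof translates equations into elementary additions and multiplications (9.1), these into quadrangles in planes through one line (9.2), computes the incidence scheme (9.3), and checks smoothness of $X$ (9.4).

### 9.1. Equations as elementary relations between distinct numbers

We may replace $Y$ by an affine neighborhood of the image of $y$, so let $Y=\mathrm{Spec}\,\mathbb Z[x_1,\dots,x_n]/(f_1,\dots,f_e)$ with all $f_j\ne0$.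

**Claim.** There is a closed subscheme $\mathcal R\subset\mathbb A^N_{\mathbf k}$ defined by finitely many relations, each of the form $z_c=z_az_b$ or $z_c=z_a+z_b$ with $a,b,c$ distinct, and a point $z^0\in\mathcal R$ with coordinates pairwise distinct and not in $\{0,1\}$, such that $\widehat{\mathcal O}_{\mathcal R,z^0}$ is a power series ring over $\widehat{\mathcal O}_{Y_{\mathbf k},y}$.

The coordinates will be points on a line, and the configuration must consist of distinct points. That is why distinctness matters, and why we compute with redundant free variables.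

**Step 1: the variables and relations.** Take free variables $X_i,T_i,T'_i$ $(i\le n)$ and $\epsilon_j$ $(j\le e)$. Expand over $\mathbb Z$
$$\epsilon_jf_j(X_1-T_1-T'_1,\dots,X_n-T_n-T'_n)=\sum_{l=1}^dm_l-\sum_{l=1}^{d'}m'_l,$$
where the $m_l,m'_l$ are monomials of the form $\epsilon_j\mu$ with $\mu$ a monomial in $X,T,T'$, listed with repetition, and $d,d'\ge1$ (add $\epsilon_j$ to both lists if needed). All of $d,d',m_l,m'_l$ depend on $j$. For each $j$ add free variables $s_1,\dots,s_d$ and $s'_1,\dots,s'_{d'}$. The dependent variables and the relations are, for each $j$: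

- for all monomials $\mu$ in $X,T,T'$ of degree between $1$ and a large bound, a variable $\epsilon_j\mu$ with one relation $\epsilon_j\mu=(\epsilon_j\mu')\cdot v$, where $v$ is one of the $X_i,T_i,T'_i$ and $\mu=\mu'v$;
- with $V_1=s_1$ (the same variable): $W_l=V_l+m_l$ for $l\le d$ and $V_{l+1}=W_l+s_{l+1}$ for $l<d$;
- with $V'_1=s'_1$: $W'_l=V'_l+m'_l$ for $l\le d'$ and $V'_{l+1}=W'_l+s'_{l+1}$ for $l<d'$;
- with $L_0=W_d$: $L_l=L_{l-1}+s'_l$ for $1\le l<d'$; with $L'_0=W'_{d'}$: $L'_l=L'_{l-1}+s_l$ for $1\le l<d$;
- one variable $\Lambda$ with two relations $\Lambda=L_{d'-1}+s'_{d'}$ and $\Lambda=L'_{d-1}+s_d$.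

In each relation the three variables are distinct.

**Step 2: eliminate.** We find $W_d=\sum s_l+\sum m_l$ and $W'_{d'}=\sum s'_l+\sum m'_l$, so the two relations for $\Lambda$ read $\Lambda=\sum s_l+\sum m_l+\sum s'_l$ and $\Lambda=\sum s'_l+\sum m'_l+\sum s_l$. All dependent variables can be eliminated, and exactly the equations $\epsilon_jf_j(X-T-T')=0$ in the free variables remain. Where all $\epsilon_j\ne0$, and in the coordinates $X-T-T',T,T',\epsilon,s,s'$, this scheme is an open part of $Y_{\mathbf k}$ times an affine space.

**Step 3: the base point.** Take $X_i=y_i+T_i+T'_i$ with $T,T',\epsilon,s,s'$ generic in the infinite field $\mathbf k$. Then $f_j(X-T-T')=f_j(y)=0$, so the point lies on $\mathcal R$, and with all $\epsilon_j\ne0$ its completed local ring is a power series ring over $\widehat{\mathcal O}_{Y_{\mathbf k},y}$. It remains to see that the coordinate values, as polynomials in the indeterminates $T,T',\epsilon,s,s'$ over $\mathbf k$, are nonconstant and pairwise distinct; then generic values are distinct and avoid $0$ and $1$.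

The $X_i=y_i+T_i+T'_i$, $T_i$, $T'_i$ are distinct linear polynomials and pairwise non-associate primes of $\mathbf k[T,T']$. (With $T'$ omitted, $X_i$ and $T_i$ would coincide when $y_i=0$.) By unique factorization the $\epsilon_j\mu$, including $\epsilon_j$ itself, are pairwise distinct. They involve $\epsilon_j$, so they are nonzero, nonconstant and distinct from the previous ones. All other variables have a nonzero part linear in $s,s'$. For fixed $j$ these parts are

- $s_l$ for the variable $s_l$, and $s'_l$ for the variable $s'_l$;
- $s_1+\dots+s_l$ for $V_l$ and $W_l$, and $s'_1+\dots+s'_l$ for $V'_l$ and $W'_l$;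
- $\sum s+s'_1+\dots+s'_l$ with $1\le l<d'$ for $L_l$, and $\sum s'+s_1+\dots+s_l$ with $1\le l<d$ for $L'_l$;
- $\sum s+\sum s'$ for $\Lambda$.

All coefficients are $0$ or $1$, so these can be compared in any characteristic. Because of the strict bounds on $l$ in the third line, and since $s_1=V_1$, $s'_1=V'_1$ are the same variables, the only coincidences between different variables are within the pairs $(V_l,W_l)$ and $(V'_l,W'_l)$. There the values differ by $m_l\ne0$, respectively $m'_l\neq0$. Different $j$ involve disjoint sets of $s,s'$. This proves the claim.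

### 9.2. Quadrangles that add and multiply

**Step 1: coordinates.** Let $V=U^\vee$ have basis $v_1,\dots,v_4$, let $\lambda\subset\mathbb P^3$ be the line $\langle v_1,v_2\rangle$, and give $[v_1+zv_2]$ the coordinate $z$ and $[v_2]$ the coordinate $\infty$. On $\lambda$ take the points $O_0,O_1,O_\infty,Z_1,\dots,Z_N$ with coordinates $0,1,\infty,z^0_1,\dots,z^0_N$; they are distinct. For each relation $\rho$ of $\mathcal R$ choose a vector $r^0_\rho\in\langle v_3,v_4\rangle$, pairwise non-proportional for distinct $\rho$, and let $\pi_\rho=\langle v_1,v_2,r^0_\rho\rangle$. Let $(x,y)$ be the affine coordinates of $[r^0_\rho+xv_1+yv_2]$ on $\pi_\rho\setminus\lambda$. The line through $q$ and $[v_1+zv_2]$ has affine points $q+(\mu,z\mu)$: the lines of slope $z$ are those meeting $\lambda$ in the point with coordinate $z$, and the same holds for $\infty$.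

**Step 2: the quadrangles.** For the relation $\rho$ write $a,b,c$ for $z_a,z_b,z_c$. In $\pi_\rho\setminus\lambda$ we take four points $q_1,\dots,q_4$ whose joins $g_{ab}=q_aq_b$ have the following slopes.

| relation | $g_{12}$ | $g_{34}$ | $g_{13}$ | $g_{24}$ | $g_{14}$ | $g_{23}$ |
|---|---|---|---|---|---|---|
| $c=ab$ | $\infty$ | $0$ | $1$ | $c$ | $a$ | $b$ |
| $c=a+b$ | $\infty$ | $\infty$ | $0$ | $c$ | $a$ | $b$ |

To see when they exist, over $\mathbf k$ and over $A$ alike, let $a,b,c\in A$ lift the base values and let $q_1,\dots,q_4\in A^2$.

For a product, the slopes of $g_{12},g_{13},g_{14}$ mean $q_2=q_1+(0,t)$, $q_3=q_1+(\sigma,\sigma)$, $q_4=q_1+(\mu,a\mu)$. Then $q_4-q_3=(\mu-\sigma,a\mu-\sigma)$, $q_4-q_2=(\mu,a\mu-t)$ and $q_3-q_2=(\sigma,\sigma-t)$, so the other slopes mean $\sigma=a\mu$, $a\mu-t=c\mu$, $\sigma-t=b\sigma$. Equivalently, $\sigma=a\mu$, $t=(a-c)\mu$ and $c\mu=ab\mu$.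

For a sum, $q_2=q_1+(0,t)$, $q_3=q_1+(\sigma,0)$, $q_4=q_1+(\mu,a\mu)$. Then $q_4-q_3=(\mu-\sigma,a\mu)$, $q_4-q_2=(\mu,a\mu-t)$, $q_3-q_2=(\sigma,-t)$, and the other slopes mean $\sigma=\mu$, $a\mu-t=c\mu$, $-t=b\sigma$. Equivalently, $\sigma=\mu$, $t=-b\mu$ and $c\mu=(a+b)\mu$.

So for $\mu\in A$ a unit:
$$\text{such a quadrangle exists over }A\text{ iff }\rho\text{ holds in }A,\text{ and then quadrangles are freely parametrized by }q_1\in A^2\text{ and the unit }\mu.\tag{7}$$

At the base take $\mu=1$ and any $q_1$.

**Step 3: general position in one plane.** At the base $a,b,c$ are distinct and not in $\{0,1\}$. In the product case $q_2-q_1$, $q_3-q_1$, $q_4-q_1$ have $t=a-c\ne0$, $\sigma=a\ne0$, $\mu=1$, the first coordinates of $q_3-q_2$ and $q_4-q_2$ are nonzero, and $q_4-q_3=(1-a,0)\ne0$. In the sum case $t=-b\ne0$, $\sigma=\mu=1$, and $q_4-q_3=(0,a)\ne0$. So the $q$'s are distinct. The slopes at $q_1,\dots,q_4$ are $\{\infty,1,a\},\{\infty,b,c\},\{0,1,b\},\{0,a,c\}$ in the product case and $\{\infty,0,a\},\{\infty,b,c\},\{\infty,0,b\},\{\infty,a,c\}$ in the sum case, always three distinct values. Hence no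 three $q$'s are collinear, the six sides are distinct, and adjacent sides meet only at their common vertex. Opposite sides have different slopes, so they meet in a *diagonal point* off $\lambda$, except $g_{12},g_{34}$ in the sum case, which meet at $O_\infty$. A diagonal point is not a vertex, for then three $q$'s would be collinear. It lies on no third side: a third side is adjacent to both members of the pair, so the point would be a vertex of one member lying on the other, again making three $q$'s collinear. In particular the diagonal points of one quadrangle are distinct.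

**Step 4: the marked configuration.** Mark the points $O_0,O_1,O_\infty,Z_\nu$, all $q^\rho_a$, and all diagonal points off $\lambda$; mark the lines $\lambda$ and all $g^\rho_{ab}$. Different planes $\pi_\rho$ meet only in $\lambda$, and no $g^\rho_{ab}$ equals $\lambda$, so all marked points are distinct and all marked lines are distinct. Lines in different planes meet only on $\lambda$, and $g^\rho_{ab}$ meets $\lambda$ only in the marked point $P^\rho_{ab}$ given by its slope. Together with Step 3:
$$(**)\qquad\text{every point lying on at least two marked lines is marked.}$$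
In particular $(*)$ holds. The incidences are exactly these: $O_0,O_1,O_\infty,Z_\nu$ lie on $\lambda$; and $q_a,q_b$, $P_{ab}$, and the relevant diagonal point off $\lambda$ (if any) lie on $g_{ab}$.

### 9.3. The incidence scheme of the quadrangles

We parametrize the deformations of this configuration in $T$ over $A$; the aim is that $\widehat{\mathcal O}_{T,\tau}$ is a power series ring over $\widehat{\mathcal O}_{\mathcal R,z^0}$.

**Step 1: the line and its coordinate.** The point $O_0$ is $[o]$ for a unique $o\in v_1+\mathfrak m_A\langle v_2,v_3,v_4\rangle$, and $O_\infty$ is $[\omega]$ for a unique $\omega\in v_2+\mathfrak m_A\langle v_1,v_3,v_4\rangle$. So $\lambda_A=\langle o,\omega\rangle$, and $O_1=[o+\beta\omega]$ for a unique $\beta\in1+\mathfrak m_A$. Put $\omega'=\beta\omega$. These are $7$ free parameters, and every $Z_\nu$ is $[o+z_\nu\omega']$ for a unique $z_\nu\in A$ lifting $z^0_\nu$.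

**Step 2: the planes.** For each $\rho$ let $\pi_{\rho,A}$ be the span of $\lambda_A$ and $q_1$. Each $g_{1b}$ is the join of $q_1$ and $P_{1b}\in\lambda_A$, so it lies in $\pi_{\rho,A}$. Hence $q_2,q_3,q_4$ and all six lines lie in $\pi_{\rho,A}$. Choose $r^1_\rho\in\langle v_3,v_4\rangle$ not proportional to $r^0_\rho$. As $V_A/\langle o,\omega'\rangle$ is free on the images of $r^0_\rho,r^1_\rho$, we have $\pi_{\rho,A}=\langle o,\omega',r_\rho\rangle$ for a unique $r_\rho\in r^0_\rho+\mathfrak m_Ar^1_\rho$: one free parameter for each $\rho$. The points of $\pi_{\rho,A}$ with reduction off $\lambda$ are $[r_\rho+xo+y\omega']$ for unique $(x,y)\in A^2$. In these coordinates slope again equals the coordinate on $\lambda_A$, and they reduce to the coordinates of 9.2.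

**Step 3: the quadrangles.** The incidences $P_{ab}\in g_{ab}$ say that the six joins have the slopes of the table, with $a,b,c$ now the elements $z_a,z_b,z_c$ of $A$. The scalar $\mu$ lifts $1$, so it is a unit. By (7) the relation $\rho$ holds in $A$, and the quadrangle is given by three free parameters, the lifts of $q_1$ and of $\mu$. Conversely, whenever all relations hold, such choices give quadrangles lifting the base ones. The marked diagonal points are intersections of two lines of $\pi_{\rho,A}$ with distinct reductions, so they exist and are uniquely determined.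

**Conclusion.** A deformation over $A$ is the same as a point $(z_\nu)\in\mathcal R(A)$ lifting $z^0$ together with free parameters in $\mathfrak m_A$, naturally in $A$. So $\widehat{\mathcal O}_{T,\tau}$ is a power series ring over $\widehat{\mathcal O}_{\mathcal R,z^0}$, hence over $\widehat{\mathcal O}_{Y_{\mathbf k},y}$. Lemma 2 and Theorem A give the Hilbert scheme, the prime $P$ and the isomorphism of Theorem C.

### 9.4. Smoothness of the threefold

**Step 1: $X$ is the blow-up of $\mathbb P^3$ along $\prod_{\alpha\ne0}\mathcal I_\alpha$.** On $X$ we have $\varphi_\alpha(e)f=\varphi_\alpha(f)e$ for $e,f\in E_\alpha$. So where $e\ne0$, the pullback of $\mathcal I_\alpha$ is generated by $\varphi_\alpha(e)$ in a local trivialization, and this is nonzero on the integral scheme $X$. Thus each $\mathcal I_\alpha\mathcal O_X$ is invertible, and by the universal property $X$ maps to the blow-up over $\mathbb P^3$. On the blow-up the product ideal is invertible, hence so is each factor $\mathcal I_\alpha$. The sections from $E_\alpha$ then define a morphism to $\mathbb P^3\times\prod_{\alpha\ne0}\mathbb P^{n_\alpha}$,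 with image in $X$ because the blow-up is integral and the morphism is the graph over the complement of the centers. The two maps are inverse to each other there, hence everywhere, as both schemes are integral and separated.

**Step 2: the same blow-up in two stages.** First blow up the marked points, $\mathcal M\to\mathbb P^3$. Near a marked point with ideal $(x,y,z)$ on a line with ideal $(x,y)$, this ideal becomes $z\cdot(x/z,y/z)$ in the $z$-chart, and becomes principal, generated by $x$ or by $y$, in the other two charts, where it is the ideal of the exceptional divisor and the strict transform is absent. So $\mathcal I_j\mathcal O_{\mathcal M}$ is the ideal of the strict transform $\tilde\ell_j$ times the invertible ideals of the exceptional divisors over the marked points of $\ell_j$, and $\mathcal I_i\mathcal O_{\mathcal M}$ is invertible for points. A scheme over $\mathbb P^3$ on which $\prod\mathcal I_\alpha$ becomes invertible therefore factors uniquely through $\mathcal M$, and then through the blow-up of $\mathcal M$ along $\prod_j\mathcal I_{\tilde\ell_j}$; conversely $\prod\mathcal I_\alpha$ is invertible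 on the latter. So that scheme is $X$.

**Step 3: the centers are disjoint.** By $(**)$ two marked lines meet at most in a marked point. There they have different tangent directions, so their strict transforms are disjoint. Thus $\prod_j\mathcal I_{\tilde\ell_j}$ is the ideal of a disjoint union of smooth rational curves in the smooth threefold $\mathcal M$. Blowing them up gives a smooth threefold, which is $X$. This proves Theorem C. $\blacksquare$

### 9.5. Two examples

*A prime point that is not Cohen–Macaulay.* Let $Y=\mathrm{Spec}\,\mathbb Z[a,b,c,d]/(ac,ad,bc,bd)$ and let $y$ be the origin of $Y_{\mathbf k}$, two planes meeting in a point. With $Q$ its completed local ring, the sequence $0\to Q\to\mathbf k[[c,d]]\oplus\mathbf k[[a,b]]\to\mathbf k\to0$ shows that $Q$ has depth $1$ and dimension $2$. Adjoining power series variables raises depth and dimension equally, so the prime point of Theorem C is not Cohen–Macaulay.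

*A prime point at which $\mathcal H$ is everywhere locally non-reduced.* Let $Y=\mathrm{Spec}\,\mathbb Z[x]/(x^2)$. Let $O$ be the local ring of $\mathcal H$ at $[P]$, let $C$ be its completion, and let $K=C[[s_1,\dots,s_M]]\cong(\mathbf k[x]/(x^2))[[s_1,\dots,s_{M'}]]$. In $K$ the nilradical is $xK$, and it equals its own annihilator. The nilradical of $C[[s]]$ is $\mathrm{nil}(C)\,C[[s]]$, because $C_{\mathrm{red}}[[s]]$ is reduced. Also $\mathrm{nil}(C)=\mathrm{nil}(O)\,C$, because the completion of a reduced local ring essentially of finite type over a field is reduced. Annihilators of finitely generated ideals commute with flat base change, and $O\to C\to C[[s]]$ is faithfully flat. So $\mathrm{Ann}_O(\mathrm{nil}(O))=\mathrm{nil}(O)$. This annihilator is contained in every prime $\mathfrak p$ of $O$, hence $\mathrm{nil}(O)_{\mathfrak p}\ne0$. Every local ring of $\mathcal H$ at a point specializing to $[P]$ is non-reduced.
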